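\title{Entropy production in the nonlinear stochastic Ising model at high temperature}

\begin{abstract}
We study the quadratic evolution of probability measures on spin configurations in which two independent configurations exchange their spins at a uniformly chosen site, with an acceptance probability that is reversible for an Ising measure $\mu$. We prove a conjecture posed by Caputo and Sinclair: if $|\beta|\le c/\Delta$, then on every graph with $n$ vertices and maximum degree $\Delta$, and for all external fields, the entropy production at a measure $p$ with the single-site marginals of $\mu$ is at least $c/n$ times the relative entropy of $p$ with respect to $\mu$. One may take $c=1/8$. An estimate of order $1/n$ holds in the whole range $|\beta|\Delta<1$, the threshold $1$ is sharp, and at $\beta=0$ the optimal constant is $\frac1{2(n-1)}$. The proof compares the nonlinear entropy production at $p$ with that of the linear heat-bath dynamics for an Ising measure whose fields are adapted to $p$.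
\end{abstract}

\section{The model and the results}\label{sec:intro}

\subsection{Ising measures and the dynamics}
Let $G=([n],E)$ be a graph on $[n]=\{1,\dots,n\}$ with maximum degree $\Delta$, let $\beta\in\mathbb R$, and let $\mathbf h=(h_1,\dots,h_n)\in(\mathbb R\cup\{\pm\infty\})^n$ be external fields. An infinite field encodes a boundary condition: let $\mathcal X$ be the set of $\sigma\in\{-1,+1\}^n$ with $\sigma_i=+1$ whenever $h_i=+\infty$ and $\sigma_i=-1$ whenever $h_i=-\infty$, and let $F=\{i:|h_i|<\infty\}$ be the set of \emph{free} sites. The Ising measure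
\[
\mu(\sigma)=\mu_{G,\beta,\mathbf h}(\sigma)=\frac1Z\exp\Big(\beta\sum_{\{i,j\}\in E}\sigma_i\sigma_j+\sum_{i\in F}h_i\sigma_i\Big),\qquad\sigma\in\mathcal X,
\]
has full support on $\mathcal X$. We write $\mathcal P(\mathcal X)$ for the probability measures on $\mathcal X$, $\mathcal P_+(\mathcal X)$ for those with full support, and $p[f]$ or $p(f)$ for expectations. The \emph{Ising family} $\mathcal I$ is the set of measures $\mu_{G,\beta,\mathbf h'}$ with $h'_i$ finite for $i\in F$ and $h_i'=h_i$ for $i\notin F$.

Think of a large population of configurations with law $p$. Two individuals $\sigma,\eta$ meet, choose a site $i$ uniformly, and attempt to exchange their spins at $i$. Let $T_i(\sigma,\eta)$ be the resulting pair; $T_i$ is an involution of $\mathcal X\times\mathcal X$. With $(\sigma^*,\eta^*)=T_i(\sigma,\eta)$, the exchange is accepted with probability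
\[
\alpha_i(\sigma,\eta)=\frac{\mu(\sigma^*)\mu(\eta^*)}{\mu(\sigma)\mu(\eta)+\mu(\sigma^*)\mu(\eta^*)},
\]
so that pairs move according to the Markov kernel
\[
Q(\sigma,\eta;\sigma',\eta')=\frac1n\sum_{i=1}^n\Big[\alpha_i(\sigma,\eta)\,\mathbf 1\big((\sigma',\eta')=T_i(\sigma,\eta)\big)+\big(1-\alpha_i(\sigma,\eta)\big)\mathbf 1\big((\sigma',\eta')=(\sigma,\eta)\big)\Big].
\]
(More generally one may exchange the spins on a random set of sites; we are concerned only with uniformly chosen singletons.) The law of one individual follows the \emph{reversible quadratic system}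
\[
\frac{d}{dt}p_t=\mathcal G(p_t):=p_t\circ p_t-p_t,\qquad p\circ p(\sigma)=\sum_{\eta,\sigma',\eta'\in\mathcal X}p(\sigma')p(\eta')Q(\sigma',\eta';\sigma,\eta),
\]
and $\rho\in\mathcal P_+(\mathcal X)$ is \emph{stationary} if $\mathcal G(\rho)=0$.

An exchange preserves $\sigma_j+\eta_j$ at every site $j$. Hence the fields and the normalization cancel in $\alpha_i$: all members of $\mathcal I$ define the same kernel $Q$, and $\alpha_i\equiv\frac12$ when $\beta=0$. The kernel is symmetric, $Q(\sigma,\eta;\sigma',\eta')=Q(\eta,\sigma;\eta',\sigma')$, and for every $\rho\in\mathcal I$ it is reversible,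
\begin{equation}\label{eq:rev}
\rho(\sigma)\rho(\eta)Q(\sigma,\eta;\sigma',\eta')=\rho(\sigma')\rho(\eta')Q(\sigma',\eta';\sigma,\eta),
\end{equation}
because $\rho(\sigma)\rho(\eta)\alpha_i(\sigma,\eta)=aa'/(a+a')$ is symmetric in the weights $a,a'$ of the pair and of its image under $\rho\otimes\rho$. Summing \eqref{eq:rev} over $\eta,\sigma',\eta'$ gives $\rho\circ\rho=\rho$. So the whole family $\mathcal I$ is stationary, and the limit of $p_t$ must be selected by conserved quantities. By symmetry of $Q$, for every function $\varphi$ on $\mathcal X$,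
\begin{equation}\label{eq:weak}
\sum_\sigma\mathcal G(p)(\sigma)\varphi(\sigma)=\frac12\sum_{\sigma,\eta,\sigma',\eta'}p(\sigma')p(\eta')Q(\sigma',\eta';\sigma,\eta)\big[\varphi(\sigma)+\varphi(\eta)-\varphi(\sigma')-\varphi(\eta')\big].
\end{equation}
The choice $\varphi(\sigma)=\sigma_j$ shows that each magnetization $p_t[\sigma_j]$ is conserved.

\subsection{Entropy production}
For $p\in\mathcal P(\mathcal X)$ let $g=p/\mu$ and $H(p\,|\,\mu)=\sum_\sigma p(\sigma)\log g(\sigma)$, with the conventions $0\log0=0\log(0/0)=0$ and $a\log(a/0)=+\infty$ for $a>0$. The \emph{entropy production} is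
\begin{equation}\label{eq:D}
D(p)=\frac14\sum_{\sigma,\eta,\sigma',\eta'}\mu(\sigma)\mu(\eta)Q(\sigma,\eta;\sigma',\eta')\big(g(\sigma)g(\eta)-g(\sigma')g(\eta')\big)\log\frac{g(\sigma)g(\eta)}{g(\sigma')g(\eta')}.
\end{equation}
A summand is $0$ if both products of $g$ vanish and $+\infty$ if exactly one does; a summand with $Q=0$ is read as $0$. (Any other reading of the latter only increases $D(p)$, and changes nothing when $p$ has full support.) All summands are nonnegative. For $p\in\mathcal P_+(\mathcal X)$, take $\varphi=\log g$ in \eqref{eq:weak} and average the result with the one obtained by exchanging the two pairs through \eqref{eq:rev}: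
\begin{equation}\label{eq:dH}
D(p)=-\sum_\sigma\mathcal G(p)(\sigma)\log g(\sigma)=-\frac{d}{dt}H(p_t\,|\,\mu)\Big|_{t=0,\;p_0=p}.
\end{equation}

An inequality $D(p)\ge\delta H(p\,|\,\mu)$ cannot hold for all $p$, since $D$ vanishes on $\mathcal I$. Call $p\in\mathcal P(\mathcal X)$ \emph{admissible} if $p[\log(\rho/\mu)]=\mu[\log(\rho/\mu)]$ for every stationary $\rho\in\mathcal P_+(\mathcal X)$. The system satisfies the \emph{entropy production estimate with constant $\delta>0$} if
\begin{equation}\label{eq:EP}
D(p)\ge\delta\,H(p\,|\,\mu)\qquad\text{for all admissible }p.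
\end{equation}
The next lemma makes the constraint explicit. It is a known fact, used in \cite{CS}; we obtain it as a by-product in Section~\ref{sec:comparison}.

\begin{lemma}\label{lem:adm}
The stationary measures in $\mathcal P_+(\mathcal X)$ are exactly the members of $\mathcal I$. A measure $p\in\mathcal P(\mathcal X)$ is admissible if and only if $p[\sigma_i]=\mu[\sigma_i]$ for all $i\in F$.
\end{lemma}

If $p_0\in\mathcal P_+(\mathcal X)$ is admissible, then so is $p_t$, because $\frac d{dt}p_t\ge-p_t$ and magnetizations are conserved; then \eqref{eq:dH} and \eqref{eq:EP} give $H(p_t\,|\,\mu)\le e^{-\delta t}H(p_0\,|\,\mu)$.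

How large can $\delta$ be? A given site is touched at rate $1/n$, so $1/n$ is the natural scale. At $\beta=0$ an accepted exchange at $i$ makes $\sigma_i$ independent of the other spins, and correlations are destroyed site by site. For $\beta\ne0$ the neighbors of a site shift its local field by at most
\[
\theta:=|\beta|\Delta,
\]
and one expects the picture to persist when $\theta$ is small, whatever the fields, since the dynamics does not see them. This is the content of the following conjecture, posed in \cite{CS}.

\begin{quote}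
\textbf{Conjecture.} \emph{There is a constant $c>0$ such that for every graph $G$ with $n$ vertices and maximum degree $\Delta$, every $\beta$ with $|\beta|\le c/\Delta$ (no constraint if $\Delta=0$) and every $\mathbf h$, the estimate \eqref{eq:EP} holds with $\delta=c/n$.}
\end{quote}

\subsection{Results}

\begin{theorem}\label{thm:conj}
If $\theta<\frac12$, then for every $\mathbf h$ the estimate \eqref{eq:EP} holds with $\delta=\dfrac{1-2\theta}{(1+e^{4\theta})\,n}$. In particular, the conjecture holds with $c=\frac18$.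
\end{theorem}

\begin{theorem}\label{thm:full}
If $\theta<1$, then for every $\mathbf h$ the estimate \eqref{eq:EP} holds with $\delta=\dfrac{(1-\theta)^2}{(1+e^{4\theta})\,n}$.
\end{theorem}

Since $(1-\theta)^2\ge1-2\theta$, Theorem~\ref{thm:full} contains Theorem~\ref{thm:conj}. We state both because the first has a shorter proof, of which the second is an iteration.

\begin{theorem}\label{thm:sharp}
For every $b>1$ there is $\gamma=\gamma(b)>0$ such that for all large odd $n$, on the complete graph $G=K_n$ with $\beta=b/(n-1)=b/\Delta$, there is a finite homogeneous field for which every $\delta$ satisfying \eqref{eq:EP} obeys $\delta\le24\,e^{6b}n^8e^{-\gamma n}$.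
\end{theorem}

Consider the numbers $\theta_0$ for which some $c(\theta_0)>0$ makes \eqref{eq:EP} hold with $\delta=c(\theta_0)/n$ for all $G$, $\mathbf h$ and all $|\beta|\Delta\le\theta_0$. By Theorems~\ref{thm:full} and~\ref{thm:sharp} their supremum is exactly $1$. We do not decide the endpoint $\theta_0=1$.

\begin{theorem}\label{thm:zero}
If $\beta=0$ and $n\ge2$, the estimate \eqref{eq:EP} holds for all $\mathbf h$ with $\delta=\frac1{2(n-1)}$, and no larger constant works for all $\mathbf h$.
\end{theorem}

\subsection{The method}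
A direct perturbation of the case $\beta=0$ is too costly: on an even cycle the factor $\exp(\beta\sum\sigma_i\sigma_j)$ already ranges over a ratio $e^{2|\beta|n}$. We compare instead with a linear dynamics. For $i\in F$ let $\mathcal X_{-i}$ be the set of restrictions $\sigma_{-i}$ of configurations to $[n]\setminus\{i\}$; we call $s\in\mathcal X_{-i}$ a \emph{context}, write $(\pm,s)$ for its two extensions, $p_{-i}$ for the law of $\sigma_{-i}$, and $p(\cdot|s)$ for the conditional law of $\sigma_i$. For $\rho\in\mathcal I$ put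
\begin{equation}\label{eq:E}
\mathcal E(p\,|\,\rho)=\frac1n\sum_{i\in F}\;\sum_{s\in\operatorname{supp}p_{-i}}p_{-i}(s)\Big[H\big(p(\cdot|s)\,|\,\rho(\cdot|s)\big)+H\big(\rho(\cdot|s)\,|\,p(\cdot|s)\big)\Big].
\end{equation}
This is the entropy production of the heat-bath dynamics, which resamples a uniform site from $\rho(\cdot|\sigma_{-i})$: for $p$ of full support that dynamics moves $p(\pm,s)$ at rate $\frac1np_{-i}(s)\big(\rho(\pm|s)-p(\pm|s)\big)$ through site $i$, and pairing with $-\log(p/\rho)$ gives \eqref{eq:E}.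

In the nonlinear dynamics the new spin at $i$ comes from another sample of $p$, so it is $p$ that plays the role of the field. We show in Section~\ref{sec:comparison} that $D(p)$ dominates $\mathcal E(p\,|\,\mu')$ for one particular $\mu'\in\mathcal I$ whose fields are read off from $p$. In general $\mu'\neq\mu$, but admissibility implies that $\mu$ is the member of $\mathcal I$ closest to $p$, so the change of reference measure goes in the right direction. What remains is a linear inequality for $\mu'$, approximate tensorization of entropy. We have no control on the fields of $\mu'$, so it must hold uniformly in the fields; this is proved in Sections~\ref{sec:AT} and~\ref{sec:full} by writing an Ising measure as a Gaussian mixture of product measures. Sections~\ref{sec:CW} and~\ref{sec:zero} prove Theorems~\ref{thm:sharp} and~\ref{thm:zero}.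

\section{Two spins}\label{sec:two}

Let $G$ be a single edge, both fields finite, and $p$ of full support with values $p_{\sigma_1\sigma_2}$. An exchange changes the unordered pair $\{\sigma,\eta\}$ only if $\sigma$ and $\eta$ differ at both sites, so the only moves that contribute to $D$ are $\{++,--\}\leftrightarrow\{+-,-+\}$. Put $a=\mu_{++}\mu_{--}$, $a'=\mu_{+-}\mu_{-+}$, $x=p_{++}p_{--}$, $x'=p_{+-}p_{-+}$; then $a/a'=e^{4\beta}$. Each of the four ordered pairs contributes the same amount to \eqref{eq:D}, and
\begin{equation}\label{eq:two}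
D(p)=\frac{aa'}{a+a'}\Big(\frac xa-\frac{x'}{a'}\Big)\log\frac{a'x}{ax'}=\frac{e^{-2\beta}x-e^{2\beta}x'}{2\cosh2\beta}\,\log\frac{e^{-2\beta}x}{e^{2\beta}x'}.
\end{equation}
The fields have disappeared. On two spins $p$ is itself an Ising measure, with coupling $\frac14\log(x/x')$, and $D(p)$ vanishes exactly when this coupling equals $\beta$.

For the scale of $\delta$, take $\beta=0$, $\mathbf h=0$. The admissible measures are $p=\frac14(1+\lambda\sigma_1\sigma_2)$, with $D(p)=\frac\lambda4\log\frac{1+\lambda}{1-\lambda}$ and $H(p\,|\,\mu)=I(\lambda)$, where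
\begin{equation}\label{eq:I}
I(x)=\tfrac{1+x}2\log(1+x)+\tfrac{1-x}2\log(1-x)=\tfrac{x^2}2+O(x^4).
\end{equation}
So $D/H\to1$ as $\lambda\to0$. Theorem~\ref{thm:zero} says that for $n=2$ the worst ratio over all fields is $\frac12$; we shall see that it is approached with strong fields.

To bring \eqref{eq:two} into the form \eqref{eq:E}, look at site $1$, whose context is $s=\sigma_2$, and strip the interaction from $p$:
\[
A_s=p_{+s}\,e^{-\beta s},\qquad B_s=p_{-s}\,e^{\beta s},\qquad \psi_s=\log(A_s/B_s).
\]
The number $\psi_s/2$ is the field at site $1$ that would reproduce $p(\cdot|s)$; for $p=\mu$ it equals $h_1$ in both contexts. With $d=A_+B_--A_-B_+$, formula \eqref{eq:two} reads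
\[
2\cosh(2\beta)\,D(p)=d\,(\psi_+-\psi_-)=d\,(\psi_+-c)+(-d)(\psi_--c)\qquad\text{for every }c\in\mathbb R.
\]
Thus $D$ compares the apparent fields with \emph{each other}, and we are free to choose a common reference $c$. Let $A=A_++A_-$ and $B=B_++B_-$. Then $d=A_+B-AB_+$ and $-d=A_-B-AB_-$, so the coefficient of context $s$ has the sign of $\psi_s-\log(A/B)$. With $c=\log(A/B)$ each term is nonnegative, and it compares $p(\cdot|s)$ with the conditional law of an Ising measure whose field at site $1$ is $h'_1=\frac12\log(A/B)$. With two contexts other values of $c$ between $\psi_-$ and $\psi_+$ would also do. With many contexts the coefficients are still $A_sB-AB_s$, and any other $c$ gives a negative term to a context with $\psi_s$ strictly between $c$ and $\log(A/B)$.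

The adapted field differs from the original one. The admissible measures are $p=\mu+\lambda\sigma_1\sigma_2$; both $A$ and $B$ equal their values at $\lambda=0$ minus $2\lambda\sinh\beta$, and at $\lambda=0$ their ratio is $e^{2h_1}$. Hence $h_1'\ne h_1$ as soon as $\lambda\beta h_1\neq0$.

\section{Comparison with the heat-bath dynamics}\label{sec:comparison}

\subsection{The entropy production at one site}
Fix $i\in F$. For a context $s\in\mathcal X_{-i}$ let $\ell_s=\beta\sum_{j\sim i}s_j\in[-\theta,\theta]$ be the field created by the neighbors of $i$, pinned or free. For $\rho=\mu_{G,\beta,\mathbf h'}\in\mathcal I$,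
\begin{equation}\label{eq:odds}
\rho(+,s)/\rho(-,s)=e^{2h_i'+2\ell_s}.
\end{equation}
As in Section~\ref{sec:two}, set $A_s=p(+,s)\,e^{-\ell_s}$ and $B_s=p(-,s)\,e^{\ell_s}$; the dependence on $i$ is not shown.

\begin{lemma}\label{lem:Di}
For every $p\in\mathcal P(\mathcal X)$, $D(p)=\frac1n\sum_{i\in F}D_i(p)$, where
\begin{equation}\label{eq:Di}
D_i(p)=\frac12\sum_{s,t\in\mathcal X_{-i}}\frac{1}{2\cosh(\ell_s-\ell_t)}\,(A_sB_t-A_tB_s)\log\frac{A_sB_t}{A_tB_s},
\end{equation}
a summand being $0$ if $A_sB_t=A_tB_s=0$ and $+\infty$ if exactly one of the two products vanishes. In particular, $D(p)$ is unchanged when $\mu$ is replaced in \eqref{eq:D} by another member of $\mathcal I$.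
\end{lemma}

\begin{proof}
Summands of \eqref{eq:D} with $(\sigma',\eta')=(\sigma,\eta)$ vanish. The others come from an exchange at a site $i$ with $\sigma_i\ne\eta_i$, which forces $i\in F$, and different sites give different images. Take $\sigma=(+,s)$, $\eta=(-,t)$, so that $T_i(\sigma,\eta)=((-,s),(+,t))$, and put
\[
a=\mu(+,s)\mu(-,t),\quad a'=\mu(-,s)\mu(+,t),\quad x=p(+,s)p(-,t),\quad x'=p(-,s)p(+,t).
\]
Up to the factor $\frac1{4n}$ the summand is $\frac{aa'}{a+a'}\big(\frac xa-\frac{x'}{a'}\big)\log\frac{a'x}{ax'}=\frac{a'x-ax'}{a+a'}\log\frac{a'x}{ax'}$. The pair $\sigma=(-,s)$, $\eta=(+,t)$ exchanges $a$ with $a'$ and $x$ with $x'$, and gives the same value; this turns $\frac14$ into $\frac12$. By \eqref{eq:odds}, $\sqrt{a/a'}=e^{\ell_s-\ell_t}$. Divide numerator and denominator by $\sqrt{aa'}$ and use $e^{\ell_t-\ell_s}x=A_sB_t$ and $e^{\ell_s-\ell_t}x'=A_tB_s$.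
\end{proof}

The double sum \eqref{eq:Di} is quadratic in $p$, while \eqref{eq:E} is a single sum over contexts. The weight $1/(2\cosh)$ couples $s$ and $t$; once it is replaced by its lower bound, the sum over the partner's context $t$ can be carried out exactly.

\begin{proposition}\label{prop:comp}
Let $p\in\mathcal P(\mathcal X)$ satisfy $D(p)<\infty$ and $0<p(\sigma_i=+1)<1$ for all $i\in F$. Define $\mu'=\mu_{G,\beta,\mathbf h'}\in\mathcal I$ by $h_i'=\frac12\log\big(\sum_sA_s/\sum_sB_s\big)$ for each $i\in F$. Then
\[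
D(p)\ge\frac1{1+e^{4\theta}}\,\mathcal E(p\,|\,\mu').
\]
If $\beta=0$, then $\mu'$ is the product of the single-site marginals of $p$ and $D(p)=\frac12\mathcal E(p\,|\,\mu')$.
\end{proposition}

\begin{proof}
Fix $i\in F$ and let $A=\sum_sA_s$, $B=\sum_sB_s$. Both are positive by the assumption on the marginals, so $h_i'$ is finite.

\emph{Supports.} Since $D_i(p)<\infty$, we have $A_sB_t>0$ if and only if $A_tB_s>0$. If $A_s>0$, choose $t$ with $B_t>0$; then $A_tB_s>0$, so $B_s>0$. If $B_s>0$, choose $t$ with $A_t>0$; then $A_sB_t>0$, so $A_s>0$. Hence $A_s,B_s>0$ for $s\in\operatorname{supp}p_{-i}$, and $A_s=B_s=0$ otherwise. From now on $s,t$ range over $\operatorname{supp}p_{-i}$, and all logarithms are finite.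

\emph{Summing over the partner.} Let $\psi_s=\log(A_s/B_s)$ and $\phi_s=\psi_s-\log(A/B)$. The logarithm in \eqref{eq:Di} is $\psi_s-\psi_t=\phi_s-\phi_t$, and $A_sB_t-A_tB_s$ is antisymmetric in $(s,t)$, so
\begin{equation}\label{eq:anti}
\frac12\sum_{s,t}(A_sB_t-A_tB_s)(\phi_s-\phi_t)=\sum_{s,t}(A_sB_t-A_tB_s)\phi_s=\sum_s(A_sB-AB_s)\,\phi_s .
\end{equation}

\emph{Identifying the terms.} Let $u_s=p(+|s)$ and $m_s=\mu'(+|s)$. By \eqref{eq:odds} and the choice of $h_i'$, $m_s=Ae^{\ell_s}/W_s$ with $W_s=Ae^{\ell_s}+Be^{-\ell_s}$. The log-odds of $u_s$ is $\psi_s+2\ell_s$ and that of $m_s$ is $\log(A/B)+2\ell_s$, so $\phi_s$ is their difference. For two laws on $\{\pm1\}$ the bracket in \eqref{eq:E} is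
\[
(u_s-m_s)\log\frac{u_s}{m_s}+(m_s-u_s)\log\frac{1-u_s}{1-m_s}=(u_s-m_s)\,\phi_s\ \ge0 .
\]
Moreover
\[
p_{-i}(s)(u_s-m_s)=p(+,s)(1-m_s)-p(-,s)m_s=\frac{p(+,s)Be^{-\ell_s}-p(-,s)Ae^{\ell_s}}{W_s}=\frac{A_sB-AB_s}{W_s},
\]
and therefore
\begin{equation}\label{eq:term}
(A_sB-AB_s)\,\phi_s=W_s\;p_{-i}(s)\,(u_s-m_s)\phi_s .
\end{equation}

\emph{The two weights.} Since $|\ell_s-\ell_t|\le2\theta$, the weight in \eqref{eq:Di} is at least $1/(2\cosh2\theta)$, and
\[
W_s=\sum_t\big[p(+,t)\,e^{\ell_s-\ell_t}+p(-,t)\,e^{\ell_t-\ell_s}\big]\ge e^{-2\theta}.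
\]
The summands in \eqref{eq:Di} and the terms \eqref{eq:term} are nonnegative, so both bounds may be applied term by term:
\[
D_i(p)\ge\frac{e^{-2\theta}}{2\cosh2\theta}\sum_sp_{-i}(s)(u_s-m_s)\phi_s,\qquad\frac{e^{-2\theta}}{2\cosh2\theta}=\frac1{1+e^{4\theta}}.
\]
Sum over $i\in F$ and divide by $n$. If $\beta=0$, then $\ell\equiv0$, the weight in \eqref{eq:Di} is $\frac12$, $W_s=1$, and $m_s=A=p(\sigma_i=+1)$, so nothing is lost.
\end{proof}

No smallness of $\theta$ was used.

\begin{proof}[Proof of Lemma~\ref{lem:adm}]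
Members of $\mathcal I$ are stationary by \eqref{eq:rev}. Let $\rho\in\mathcal P_+(\mathcal X)$ be stationary. Then $D(\rho)=0$ by \eqref{eq:dH}, so $\mathcal E(\rho\,|\,\mu')=0$ for the measure $\mu'$ of Proposition~\ref{prop:comp}, and $\rho(\cdot|s)=\mu'(\cdot|s)$ for all $i\in F$ and $s\in\mathcal X_{-i}$. Thus $\rho/\mu'$ is unchanged by flipping any free spin, hence constant, and $\rho=\mu'\in\mathcal I$. Finally, as $\rho$ ranges over $\mathcal I$, $\log(\rho/\mu)$ ranges over the functions $C+\sum_{i\in F}a_i\sigma_i$ with $a_i\in\mathbb R$ arbitrary and $C$ a normalizing constant; these have equal means under $p$ and $\mu$ exactly when all $\sigma_i$, $i\in F$, do.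
\end{proof}

\subsection{Reduction to approximate tensorization}
For a probability measure $\rho$ and $f\ge0$ let $\operatorname{Ent}_\rho(f)=\rho(f\log f)-\rho(f)\log\rho(f)$. If $\rho(f)>0$ and $q=f\rho/\rho(f)$, then
\begin{equation}\label{eq:EntH}
\operatorname{Ent}_\rho(f)=\rho(f)\,H(q\,|\,\rho).
\end{equation}
For $\rho\in\mathcal P_+(\mathcal X)$ let $\operatorname{Ent}_if$ be the function of $\sigma_{-i}$ given by the entropy of $f$ under $\rho(\cdot|\sigma_{-i})$. We say that $\rho$ satisfies \emph{approximate tensorization with constant $C$}, written $\mathrm{AT}(C)$, if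
\[
\operatorname{Ent}_\rho(f)\le C\sum_{i\in F}\rho[\operatorname{Ent}_if]\qquad\text{for all }f\ge0 .
\]

\begin{proposition}\label{prop:red}
If every member of $\mathcal I$ satisfies $\mathrm{AT}(C)$, then \eqref{eq:EP} holds with $\delta=\dfrac1{C(1+e^{4\theta})\,n}$.
\end{proposition}

\begin{proof}
Let $p$ be admissible. If $D(p)=\infty$ there is nothing to prove, as $H(p\,|\,\mu)<\infty$. Otherwise Proposition~\ref{prop:comp} applies, because $p$ has the marginals of $\mu$, and yields $\mu'\in\mathcal I$. By admissibility $\log(\mu/\mu')$ has the same mean under $p$ and $\mu$, which gives the Pythagorean identity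
\begin{equation}\label{eq:pyth}
H(p\,|\,\mu')-H(p\,|\,\mu)=p[\log(\mu/\mu')]=\mu[\log(\mu/\mu')]=H(\mu\,|\,\mu')\ge0 .
\end{equation}
Let $f=p/\mu'$. Then $\operatorname{Ent}_{\mu'}(f)=H(p\,|\,\mu')$. In the context $s$ the mean of $f$ under $\mu'(\cdot|s)$ is $p_{-i}(s)/\mu'_{-i}(s)$, so \eqref{eq:EntH} gives $\mu'[\operatorname{Ent}_if]=\sum_sp_{-i}(s)H(p(\cdot|s)\,|\,\mu'(\cdot|s))$. Since the second entropy in \eqref{eq:E} is nonnegative,
\[
H(p\,|\,\mu)\le H(p\,|\,\mu')\le C\sum_{i\in F}\mu'[\operatorname{Ent}_if]\le Cn\,\mathcal E(p\,|\,\mu')\le Cn(1+e^{4\theta})\,D(p).\qedhere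
\]
\end{proof}

\section{Ising measures as Gaussian mixtures of product measures}\label{sec:AT}

We use four textbook facts.
\begin{itemize}
\item[(F1)] \emph{Tensorization.} A product measure satisfies $\mathrm{AT}(1)$.
\item[(F2)] \emph{Mixtures.} If $\rho=\int\rho_y\,\lambda(dy)$ and $\Phi(y)=\rho_y(f)$, then $\operatorname{Ent}_\rho(f)=\int\operatorname{Ent}_{\rho_y}(f)\,\lambda(dy)+\operatorname{Ent}_\lambda(\Phi)$; add and subtract $\int\Phi\log\Phi\,d\lambda$.
\item[(F3)] \emph{Gibbs variational principle.} For probability measures $q,\rho$ on a finite set and every function $\varphi$, $q(\varphi)\le H(q\,|\,\rho)+\log\rho(e^\varphi)$.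
\item[(F4)] \emph{Bakry--\'Emery theorem} \cite{BE}. If $\lambda(dy)\propto e^{-V(y)}dy$ is a probability measure on $\mathbb R^N$ with $V$ smooth and $\nabla^2V\ge\kappa I$, $\kappa>0$, then $\operatorname{Ent}_\lambda(\Phi)\le\frac1{2\kappa}\int|\nabla\Phi|^2/\Phi\,d\lambda$ for smooth positive $\Phi$. We apply it to $\Phi$ bounded above and below, with bounded gradient.
\end{itemize}
The plan is to write a member of $\mathcal I$ as a mixture of product measures with a random field, to apply (F1) to the components, and to show with (F3) and (F4) that the term $\operatorname{Ent}_\lambda(\Phi)$ in (F2) is controlled by the entropy of the components.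

If $F=\emptyset$, then $\mathcal X$ is a point and all statements are trivial; let $N=|F|\ge1$ and identify $\mathcal X$ with $\{\pm1\}^F$. A member of $\mathcal I$ is proportional to $\exp(\frac12\sigma^\top J\sigma+z\cdot\sigma)$, where $J$ is $\beta$ times the adjacency matrix of the graph induced on $F$ and $z_i$ is $h'_i$ plus the contribution of the pinned neighbors of $i$. The absolute row sums of $J$ are at most $\theta$, so its eigenvalues lie in $[-\theta,\theta]$ (look at the largest coordinate of an eigenvector). A Gaussian field needs a positive definite covariance, and since $\sigma_i^2=1$ we may add a multiple of the identity to $J$ without changing the measure. Fix $\Lambda>2\theta$ and let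
\[
K=J+(\Lambda-\theta)I,\qquad\text{with eigenvalues in }[\Lambda-2\theta,\Lambda].
\]
This shift is the origin of the factor $2$ in $1-2\theta$ and of the exponent in $(1-\theta)^2$. For $\tau\in[0,1]$ and $z\in\mathbb R^F$ let
\[
\mu^{\tau,z}(\sigma)=\frac1{Z_\tau(z)}\exp\Big(\frac{1-\tau}2\,\sigma^\top K\sigma+z\cdot\sigma\Big).
\]
The measures $\mu^{0,z}$ are the members of $\mathcal I$, and $\pi_z:=\mu^{1,z}$ is a product measure. Differentiating under the sum, $\nabla^2\log Z_\tau(z)=\operatorname{Cov}_{\mu^{\tau,z}}(\sigma)$, the covariance matrix of the spins. We call $\chi>0$ a \emph{covariance bound at level $\tau$} if $\operatorname{Cov}_{\mu^{\tau,z}}(\sigma)\le\chi I$ for all $z\in\mathbb R^F$. At level $1$ the covariance is diagonal with entries at most $1$, so $\chi=1$ is a covariance bound.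

\begin{lemma}\label{lem:step}
Let $0\le\tau<\tau+\varepsilon\le1$ and let $\chi$ be a covariance bound at level $\tau+\varepsilon$ with $\varepsilon\Lambda\chi<1$. For each $z$ there is a probability measure $\lambda_z$ on $\mathbb R^F$, with a density that is continuous in $(z,y)$, such that $\mu^{\tau,z}=\int\mu^{\tau+\varepsilon,z+y}\lambda_z(dy)$ and, for all $f\ge0$,
\[
\operatorname{Ent}_{\mu^{\tau,z}}(f)\le\frac1{1-\varepsilon\Lambda\chi}\int\operatorname{Ent}_{\mu^{\tau+\varepsilon,z+y}}(f)\,\lambda_z(dy).
\]
\end{lemma}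

\begin{proof}
Write $\rho_y=\mu^{\tau+\varepsilon,z+y}$. If $Y$ is a centered Gaussian vector with covariance $\varepsilon K$, then $\mathbb E\,e^{Y\cdot\sigma}=e^{\frac\varepsilon2\sigma^\top K\sigma}$, so
\[
Z_\tau(z)\,\mu^{\tau,z}(\sigma)=\mathbb E\exp\Big(\frac{1-\tau-\varepsilon}2\sigma^\top K\sigma+(z+Y)\cdot\sigma\Big)=\mathbb E\big[Z_{\tau+\varepsilon}(z+Y)\,\rho_Y(\sigma)\big].
\]
This is the mixture identity with $\lambda_z(dy)\propto e^{-V(y)}dy$, $V(y)=\frac1{2\varepsilon}y^\top K^{-1}y-\log Z_{\tau+\varepsilon}(z+y)$. Since $K^{-1}\ge\Lambda^{-1}I$,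
\[
\nabla^2V=\frac1\varepsilon K^{-1}-\operatorname{Cov}_{\rho_y}(\sigma)\ge\kappa I,\qquad\kappa=\frac1{\varepsilon\Lambda}-\chi>0 .
\]

Both sides of the claimed inequality are continuous under $f\mapsto f+\text{const}$, by dominated convergence, so we may assume $f>0$. Let $\Phi(y)=\rho_y(f)$. Fix $y$, let $q=f\rho_y/\Phi(y)$ and $v=q(\sigma)-\rho_y(\sigma)\in\mathbb R^F$, the difference of the mean vectors. Differentiating $\rho_y$ in the field gives $\nabla\Phi(y)=\rho_y(f\sigma)-\rho_y(f)\rho_y(\sigma)=\Phi(y)\,v$. We bound the displacement $v$ by the entropy of $q$. For $\xi\in\mathbb R^F$, (F3) gives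
\[
\xi\cdot v\le H(q\,|\,\rho_y)+L(\xi),\qquad L(\xi)=\log\rho_y\big(e^{\xi\cdot(\sigma-\rho_y(\sigma))}\big).
\]
Here $L(0)=0$, $\nabla L(0)=0$, and $\nabla^2L(\xi)$ is the covariance matrix of $\mu^{\tau+\varepsilon,z+y+\xi}$. The covariance bound holds for all fields, so Taylor's formula gives $L(\xi)\le\frac\chi2|\xi|^2$. With $\xi=v/\chi$ we get $|v|^2\le2\chi H(q\,|\,\rho_y)$, and by \eqref{eq:EntH}
\[
|\nabla\Phi|^2/\Phi=\Phi\,|v|^2\le2\chi\operatorname{Ent}_{\rho_y}(f).
\]
By (F4), $\operatorname{Ent}_{\lambda_z}(\Phi)\le\frac\chi\kappa\int\operatorname{Ent}_{\rho_y}(f)\,\lambda_z(dy)$, and (F2) gives the claim with the constant $1+\frac\chi\kappa=\frac{1}{1-\varepsilon\Lambda\chi}$.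
\end{proof}

After the interaction is removed, (F1) produces conditional entropies under the components $\pi_z$, not under the original measure. They are smaller on average, because knowing the random field leaves less to be resolved at site $i$.

\begin{proposition}\label{prop:AT}
Let $m\ge1$ and let $\chi_k$ be a covariance bound at level $k/m$ with $\Lambda\chi_k<m$, for $k=1,\dots,m$. Then every member of $\mathcal I$ satisfies $\mathrm{AT}(C)$ with $C=\prod_{k=1}^m\big(1-\Lambda\chi_k/m\big)^{-1}$.
\end{proposition}

\begin{proof}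
Let $\rho=\mu^{0,z_0}$. Apply Lemma~\ref{lem:step} with $\varepsilon=1/m$ to $\rho$, then to each component, $m$ times in all. The kernels compose to a probability measure $\lambda$ on $\mathbb R^F$ with $\rho=\int\pi_z\,\lambda(dz)$ and, using (F1),
\[
\operatorname{Ent}_\rho(f)\le C\int\operatorname{Ent}_{\pi_z}(f)\,\lambda(dz)\le C\sum_{i\in F}\int\pi_z[\operatorname{Ent}_{z,i}f]\,\lambda(dz),
\]
where $\operatorname{Ent}_{z,i}$ is the entropy in $\sigma_i$ under the $i$-th factor of $\pi_z$. Let $(Z,\sigma)$ have joint law $\lambda(dz)\pi_z(\sigma)$, so that $\sigma$ has law $\rho$ and the law of $\sigma_i$ given $(Z,\sigma_{-i})$ is the $i$-th factor of $\pi_Z$. With the convex function $\varphi(x)=x\log x$,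
\[
\int\pi_z[\operatorname{Ent}_{z,i}f]\,\lambda(dz)=\mathbb E\,\varphi(f)-\mathbb E\,\varphi\big(\mathbb E[f|Z,\sigma_{-i}]\big)\le\mathbb E\,\varphi(f)-\mathbb E\,\varphi\big(\mathbb E[f|\sigma_{-i}]\big)=\rho[\operatorname{Ent}_if],
\]
by Jensen's inequality for the conditional expectation given $\sigma_{-i}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
Let $\theta<\frac12$ and $2\theta<\Lambda<1$. Proposition~\ref{prop:AT} with $m=1$ and $\chi_1=1$ gives $\mathrm{AT}(\frac1{1-\Lambda})$ on $\mathcal I$. The family $\mathcal I$ does not depend on $\Lambda$, so letting $\Lambda\downarrow2\theta$ gives $\mathrm{AT}(\frac1{1-2\theta})$, and Proposition~\ref{prop:red} gives the stated $\delta$. The function $\frac{1-2\theta}{1+e^{4\theta}}$ decreases in $\theta$, so for $\theta\le\frac18$ it is at least $\frac{3/4}{1+e^{1/2}}>\frac18$. If $\Delta=0$, then $\theta=0$ for every $\beta$.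
\end{proof}

\section{Small steps and the range $\theta<1$}\label{sec:full}

The hypothesis $\theta<\frac12$ entered only through the log-concavity of the mixing measure when the whole interaction is removed at once. With $m$ large the condition $\Lambda\chi_k<m$ is harmless, but we need covariance bounds at intermediate levels. The trivial bound $\chi=N$ gives a constant $C$ that is exponential in $N$; the next lemma gives a bound free of the dimension, from a contraction property of the heat-bath dynamics.

\begin{lemma}\label{lem:cov}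
If $\theta<1$, then $\chi(\tau)=\dfrac1{1-(1-\tau)\theta}$ is a covariance bound at level $\tau$.
\end{lemma}

\begin{proof}
Let $\rho=\mu^{\tau,z}$, $J'=(1-\tau)J$ and $\theta'=(1-\tau)\theta$; the diagonal part of $K$ does not affect $\rho$. Let $\rho_i$ be the conditional expectation given $\sigma_{-i}$, and $P=\frac1N\sum_{i\in F}\rho_i$, a self-adjoint operator on $L^2(\rho)$ that fixes constants. Let $\operatorname{osc}_jf=\max_\sigma|f(\sigma^j)-f(\sigma)|$, where $\sigma^j$ is $\sigma$ flipped at $j$, and $|||f|||=\sum_j\operatorname{osc}_jf$.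

We have $\rho_if(\sigma)=u(\sigma)f(+,\sigma_{-i})+(1-u(\sigma))f(-,\sigma_{-i})$ with $u(\sigma)=\frac12\big(1+\tanh(z_i+\sum_jJ'_{ij}\sigma_j)\big)$. Flipping $\sigma_j$, $j\ne i$, moves the argument of $\tanh$ by $2|J'_{ij}|$, and $\tanh$ is $1$-Lipschitz, so $|u(\sigma^j)-u(\sigma)|\le|J'_{ij}|$. The difference $\rho_if(\sigma^j)-\rho_if(\sigma)$ is a convex combination, with weights $u(\sigma^j)$ and $1-u(\sigma^j)$, of two increments of $f$ at $j$, plus $(u(\sigma^j)-u(\sigma))\big(f(+,\sigma_{-i})-f(-,\sigma_{-i})\big)$. Hence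
\[
\operatorname{osc}_j(\rho_if)\le\operatorname{osc}_jf+|J'_{ij}|\operatorname{osc}_if\quad(j\ne i),\qquad\operatorname{osc}_i(\rho_if)=0 .
\]
Summing over $j$ gives $|||\rho_if|||\le|||f|||-(1-\theta')\operatorname{osc}_if$, and averaging over $i$,
\[
|||Pf|||\le\Big(1-\frac{1-\theta'}N\Big)|||f||| .
\]
An eigenfunction of $P$ orthogonal to the constants has $|||f|||>0$, so its eigenvalue is at most $1-\frac{1-\theta'}N$. Expanding in an eigenbasis, for every $f$,
\[
\frac{1-\theta'}N\operatorname{Var}_\rho(f)\le\langle f,(1-P)f\rangle_\rho=\frac1N\sum_{i\in F}\rho[\operatorname{Var}_if],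
\]
where $\operatorname{Var}_i$ is the variance given $\sigma_{-i}$. For $f=v\cdot\sigma$ we have $\operatorname{Var}_if\le v_i^2$, so $v^\top\operatorname{Cov}_\rho(\sigma)\,v\le|v|^2/(1-\theta')$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:full}]
For $\theta=0$ the statement is that of Theorem~\ref{thm:conj}. Let $0<\theta<1$ and $\Lambda>2\theta$. Apply Proposition~\ref{prop:AT} with $\chi_k=\chi(k/m)\le\frac1{1-\theta}$ and $m>\frac\Lambda{1-\theta}$. Since $-\log(1-x)=x+O(x^2)$, the logarithm of the constant is a Riemann sum up to $O(1/m)$, and as $m\to\infty$ it tends to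
\[
\Lambda\int_0^1\frac{d\tau}{1-(1-\tau)\theta}=\frac\Lambda\theta\log\frac1{1-\theta}.
\]
Letting $\Lambda\downarrow2\theta$, every member of $\mathcal I$ satisfies $\mathrm{AT}((1-\theta)^{-2})$. Proposition~\ref{prop:red} concludes.
\end{proof}

\section{The complete graph above the threshold}\label{sec:CW}

Let $b>1$, $n\ge3$ odd, $G=K_n$, $\beta=\frac b{n-1}$, and let $\mu_h$ be the Ising measure with field $h$ at every site. The total spin $M=\sum_i\sigma_i$ is odd, hence nonzero, and $\sum_{i<j}\sigma_i\sigma_j=\frac12(M^2-n)$, so $\mu_h\propto e^{\beta M^2/2+hM}$.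

For $b>1$ the measure $\mu_0$ splits into the phases $\{M>0\}$ and $\{M<0\}$, joined by an exponentially unlikely bottleneck. A measure $p$ that reweights the two phases produces almost no entropy. The difficulty is that $p$ is not admissible for $\mu_0$: it must be compared with the $\mu_h$ of the same magnetization, which also reweights the phases and may be close to $p$. The two differ because the tilt $e^{hM}$ varies inside a phase, and this is enough for a polynomial lower bound on the entropy.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]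
\emph{Bottleneck.} By \eqref{eq:I} and $b>1$ there are $x\in(0,1)$ and $\gamma>0$ with $\frac b2x^2-I(x)=2\gamma$. The binomial law with parameters $n$ and $k/n$ is maximal at $k$, so $\binom nk(\frac kn)^k(1-\frac kn)^{n-k}\ge\frac1{n+1}$; for $k=\frac{n+M}2$ this reads $\binom nk\ge\frac{2^n}{n+1}e^{-nI(M/n)}$. Choose odd $M_n$ with $x_n=M_n/n\to x$. Since $\beta\ge b/n$,
\[
\sum_\sigma e^{\beta M^2/2}\ge\frac{2^n}{n+1}\,e^{n(\frac b2x_n^2-I(x_n))}\ge2^ne^{\frac32\gamma n}
\]
for large $n$. The configurations with $|M|=1$ contribute at most $2\cdot2^ne^{\beta/2}$, so $\mu_0(|M|=1)\le2e^{\beta/2}e^{-\frac32\gamma n}\le e^{-\gamma n}$ for large $n$.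

\emph{Test measure.} Let $p=g_0\mu_0$ with $g_0=1+\frac12\operatorname{sgn}M$. By the spin-flip symmetry of $\mu_0$, $p$ is a probability measure with $p[M]=\frac12\mu_0[|M|]\in[\frac12,\frac n2]$; it has full support. The map $h\mapsto\mu_h[M]$ has derivative $\operatorname{Var}_{\mu_h}(M)\in(0,n^2]$, vanishes at $0$ and tends to $n$ as $h\to\infty$. So there is $h>0$ with $\mu_h[M]=p[M]$, and $\frac12\le\mu_h[M]\le hn^2$ gives $h\ge\frac1{2n^2}$. Let $\mu=\mu_h$. Both $p$ and $\mu$ are invariant under permutations of the sites, so $p[\sigma_i]=p[M]/n=\mu[\sigma_i]$, and $p$ is admissible by Lemma~\ref{lem:adm}.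

\emph{Upper bound on $D$.} By Lemma~\ref{lem:Di} we may compute \eqref{eq:D} with $\mu_0$ and $g_0$ in place of $\mu$ and $g$. An exchange changes each total spin by $0$ or $\pm2$, so a nonzero summand needs $|M(\sigma)|=1$ or $|M(\eta)|=1$, an event of $\mu_0\otimes\mu_0$-probability at most $2e^{-\gamma n}$. Products of two values of $g_0$ lie in $[\frac14,\frac94]$, and $Q$ is a Markov kernel, so
\[
D(p)\le\tfrac14\cdot2e^{-\gamma n}\cdot2\log9\le3e^{-\gamma n}.
\]

\emph{Lower bound on $H$.} The $\frac{n+1}2$ positive values of $M$ carry mass $\frac12$ under $\mu_0$, so the most likely one, $M_1$, has $\mu_0(M=M_1)\ge\frac1{n+1}$. Pick $M_2\in\{M_1-2,M_1+2\}\cap[1,n]$, which exists as $n\ge3$. Consecutive binomial coefficients have ratio at least $\frac1n$, and $\frac\beta2|M_2^2-M_1^2|=\beta(M_1+M_2)\le2n\beta\le3b$. Therefore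
\[
p(M=M_j)=\tfrac32\mu_0(M=M_j)\ge\frac{3}{2n(n+1)}\,e^{-3b}\ge\frac{e^{-3b}}{n^2},\qquad j=1,2 .
\]
On $\{M>0\}$ the density $g=p/\mu$ is a constant times $e^{-hM}$. Its values $g_1,g_2$ at $M_1,M_2$ satisfy $|\log g_1-\log g_2|=2h$, so $|\log g_j|\ge h$ for some $j$. Then $|1-g_j^{-1}|\ge1-e^{-h}$: directly if $g_j>1$, and from $e^h-1\ge1-e^{-h}$ if $g_j<1$. Using $1-e^{-y}\ge y/2$ on $[0,1]$ at $y=\frac1{2n^2}$,
\[
|p(M=M_j)-\mu(M=M_j)|=p(M=M_j)\,|1-g_j^{-1}|\ge\frac{e^{-3b}}{4n^4}.
\]
Pinsker's inequality, $H(p\,|\,\mu)\ge2(p(U)-\mu(U))^2$ for every event $U$, gives $H(p\,|\,\mu)\ge\frac{e^{-6b}}{8n^8}$. Hence \eqref{eq:EP} forces $\delta\le D(p)/H(p\,|\,\mu)\le24\,e^{6b}n^8e^{-\gamma n}$.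
\end{proof}

\section{The optimal constant at $\beta=0$}\label{sec:zero}

Let $\beta=0$ and let $p$ be admissible with single-site marginals $p_i$. Then $\mu$ is the product of the $p_i$. If $D(p)<\infty$, Proposition~\ref{prop:comp} holds with equality and $\mu'=\mu$; averaging the two conditional entropies in \eqref{eq:E} over $s$,
\begin{equation}\label{eq:zero}
D(p)=\frac1{2n}\sum_{i\in F}\big[H(p\,|\,p_i\otimes p_{-i})+H(p_i\otimes p_{-i}\,|\,p)\big].
\end{equation}
Proposition~\ref{prop:red} with (F1) gives $\delta=\frac1{2n}$. The gain to $\frac1{2(n-1)}$ comes from the fact that the marginals of $p$ are already correct. Let $X=(X_i)_{i\in F}$ have law $p$. We write $\mathsf H(Y)=-\sum_y\mathbb P(Y=y)\log\mathbb P(Y=y)$ for Shannon entropy and $\mathsf H(Y|Y')=\mathsf H(Y,Y')-\mathsf H(Y')$, and recall that conditioning reduces entropy: $\mathsf H(Y|Y',Y'')\le\mathsf H(Y|Y')$. Expanding the logarithms,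
\begin{equation}\label{eq:shannon}
H(p\,|\,\mu)=\sum_{i\in F}\mathsf H(X_i)-\mathsf H(X),\qquad H(p\,|\,p_i\otimes p_{-i})=\mathsf H(X_i)+\mathsf H(X_{-i})-\mathsf H(X).
\end{equation}

\begin{proof}[Proof of the estimate in Theorem~\ref{thm:zero}]
Let $k=|F|$. If $k\le1$, then $p=\mu$. Let $k\ge2$ and $D(p)<\infty$. Let $(\omega_1,\dots,\omega_k)$ be a uniformly random ordering of $F$ and let $d_j$ be the average of $\mathsf H(X_{\omega_j}|X_{\omega_1},\dots,X_{\omega_{j-1}})$. Dropping $X_{\omega_1}$ from the conditioning in $d_{j+1}$ increases it, and $(\omega_2,\dots,\omega_{j+1})$ has the law of $(\omega_1,\dots,\omega_j)$; so $d_1\ge\dots\ge d_k$ (Han's inequality). We have $\sum_jd_j=\mathsf H(X)$ by telescoping, $kd_1=\sum_i\mathsf H(X_i)$, and $kd_k=\sum_i\mathsf H(X_i|X_{-i})$. By \eqref{eq:shannon},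
\begin{equation}\label{eq:han}
H(p\,|\,\mu)=\sum_{j=2}^k(d_1-d_j)\le(k-1)(d_1-d_k),\qquad\sum_{i\in F}H(p\,|\,p_i\otimes p_{-i})=k(d_1-d_k).
\end{equation}
Dropping the second entropy in \eqref{eq:zero} and using $\frac k{k-1}\ge\frac n{n-1}$,
\[
D(p)\ge\frac{k}{2n(k-1)}H(p\,|\,\mu)\ge\frac1{2(n-1)}H(p\,|\,\mu).\qedhere
\]
\end{proof}

For near equality we need $k=n$, $d_2\approx d_n$, and a negligible reverse entropy $H(p_i\otimes p_{-i}\,|\,p)$. If all spins are equal, then $d_2=\dots=d_n=0$, but the reverse entropy is infinite. We therefore add a little noise, and make the $+$ state rare: for an event of probability $\varepsilon$ the forward entropy carries a factor $\log(1/\varepsilon)$, which the reverse entropy does not.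

\begin{proof}[Proof of optimality]
Fix $n\ge2$. For $0<\varepsilon<e^{-1}$ let $L=\log(1/\varepsilon)$ and
\[
p=\Big(1-\varepsilon-\frac\varepsilon L\Big)\delta_-+\varepsilon\,\delta_++\frac\varepsilon L\,U,
\]
where $\delta_\pm$ are the point masses at the constant configurations and $U$ is uniform on the other $2^n-2$ configurations. For small $\varepsilon$, $p$ has full support. Let $\mu$ be the product of its marginals; this is an Ising measure with $\beta=0$ and finite fields, and $p$ is admissible by Lemma~\ref{lem:adm}.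

Each of $X$, $X_i$, $X_{-i}$ has one atom (all $+$) of mass $\varepsilon(1+O(1/L))$, one atom (all $-$) of mass $1-O(\varepsilon)$, and a bounded number of atoms of mass $O(\varepsilon/L)$. The function $-y\log y$ takes the values $\varepsilon L+O(\varepsilon)$, $O(\varepsilon)$ and $O(\varepsilon)$ on these, so the three Shannon entropies are $\varepsilon L+O(\varepsilon)$. By \eqref{eq:shannon}, $H(p\,|\,\mu)=(n-1)\varepsilon L+O(\varepsilon)$ and $H(p\,|\,p_i\otimes p_{-i})=\varepsilon L+O(\varepsilon)$.

Let $q=p_i\otimes p_{-i}$. The all-minus configuration has $p$-mass at least $1-2\varepsilon$, so it contributes at most $\log\frac1{1-2\varepsilon}=O(\varepsilon)$ to $H(q\,|\,p)$. Its $q$-mass is at least $(1-2\varepsilon)^2\ge1-4\varepsilon$, so the other configurations have total $q$-mass at most $4\varepsilon$; on each of them $p\ge\frac\varepsilon{2^nL}$, hence $q/p\le2^{n+2}L$, and together they contribute at most $4\varepsilon\log(2^{n+2}L)$. Thus $0\le H(q\,|\,p)=O(\varepsilon\log L)=o(\varepsilon L)$, and \eqref{eq:zero} gives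
\[
\frac{D(p)}{H(p\,|\,\mu)}\longrightarrow\frac1{2n}\cdot\frac n{n-1}=\frac1{2(n-1)}\qquad(\varepsilon\to0).\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{BE}
Bakry and \'Emery, S\'em.\ Prob.\ XIX, 1985.

\bibitem{CS}
Pietro Caputo and Alistair Sinclair, \emph{Entropy production in nonlinear recombination models}, arXiv:1609.06897 (2016).

\end{thebibliography}
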